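# A retract of an iterated retractive limit that is not itself one

## 1. The space $[0,\omega_1]$ built up from countable pieces

Give $[0,\omega_1]$ the order topology. It is compact Hausdorff. It is not metrizable: every open set containing $\omega_1$ contains an interval $(\xi,\omega_1]$ with $\xi<\omega_1$, and countably many such intervals still have some $(\xi',\omega_1]$ in common, so the point $\omega_1$ is not a $G_\delta$.

For $\alpha<\omega_1$ the piece $[0,\alpha]$ is a countable compact space, hence metrizable. Map the big space onto it by
$$r_\alpha(\xi)=\min(\xi,\alpha).$$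
This is continuous, because it is the identity on the clopen set $[0,\alpha]$ and constant on the clopen set $(\alpha,\omega_1]$. The inclusion $[0,\alpha]\to[0,\omega_1]$ is a right inverse of $r_\alpha$. For $\alpha\le\beta$ let $r^\beta_\alpha:[0,\beta]\to[0,\alpha]$ be the same formula.

These pieces determine the whole space. Let $\rho\le\omega_1$ be a limit ordinal and let $(x_\alpha)_{\alpha<\rho}$ be a thread, that is, $x_\alpha\in[0,\alpha]$ and $x_\alpha=\min(x_\beta,\alpha)$ for $\alpha\le\beta<\rho$. If $x_\alpha<\alpha$ for some $\alpha$, then for every $\beta\ge\alpha$ the equation $\min(x_\beta,\alpha)=x_\alpha<\alpha$ gives $x_\beta=x_\alpha$, so the thread comes from the single point $x=x_\alpha<\rho$. Otherwise $x_\alpha=\alpha$ for all $\alpha<\rho$, and the thread comes from the point $\rho$. So the threads are exactly the points of $[0,\rho]$. In particular $[0,\omega_1]$ is the inverse limit of metrizable spaces along right-invertible maps, and at each limit stage $\rho<\omega_1$ nothing new is added beyond the limit of the earlier stages.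

Now take a retract of this space. Let $C\subset[0,\omega_1]$ consist of $0$ and all limit ordinals, and let $e(\xi)$ be the least element of $C$ that is $\ge\xi$. Then $e$ is the identity on $C$. It is continuous: only limit points $\lambda$ matter, and for $\mu<\lambda$ and $\xi\in(\mu,\lambda]$ we have $\mu<\xi\le e(\xi)\le\lambda$. So $C$ is a retract of $[0,\omega_1]$. Does it have a description of the same kind?

One would like to cut $C$ by the same maps $r_\alpha$, and for this $e$ and $r_\alpha$ should commute. For $\alpha=\omega+1$ they do not: $r_\alpha e(\omega+1)=\min(\omega\cdot2,\omega+1)=\omega+1$, but $e\,r_\alpha(\omega+1)=\omega\cdot 2$. For $\alpha\in C$ they do. If $\xi\le\alpha$, then $e(\xi)\le\alpha$, and both sides equal $e(\xi)$. If $\xi>\alpha$, then $e(\xi)\ge\xi>\alpha$, and both sides equal $\alpha$. So we keep only the indices $\alpha\in C$, $\alpha<\omega_1$, and $C$ is the limit of the metrizable pieces $C\cap[0,\alpha]$ along the maps $\min(\cdot,\alpha)$. The retract inherits the structure, after we pass to a closed unbounded set of good indices.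

Does this always happen? And what if the pieces are allowed to be limits of the same kind themselves, and so on transfinitely?

## 2. Retractive sequences and the class $\mathcal R$

All spaces are compact Hausdorff.

**Definition (retraction).** A *retraction* is a continuous map $f:X\to Y$ that is right-invertible: $f\circ j=\operatorname{id}_Y$ for some continuous $j:Y\to X$.

Then $j$ is an embedding and $jf:X\to X$ is idempotent with image $j(Y)\cong Y$. So "there is a retraction $X\to Y$" means that $Y$ is homeomorphic to a topological retract of $X$. The map $\min(\cdot,\alpha)$ above is a retraction. The map $[0,1]\to S^1$ that glues the endpoints is not: a right inverse would embed $S^1$ in $[0,1]$ as a nondegenerate closed interval, but an interior point disconnects an interval and no point disconnects a circle.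

**Definition (retractive inverse sequence).** An inverse sequence $\mathcal S=\langle K_\alpha,r^\beta_\alpha,\delta\rangle$ is indexed by ordinals $\alpha\le\beta<\delta$. It is *continuous* if for every limit ordinal $\rho<\delta$ the space $K_\rho$ with the maps $r^\rho_\alpha$ ($\alpha<\rho$) is the inverse limit of $\mathcal S\restriction\rho=\langle K_\xi,r^\eta_\xi,\rho\rangle$. It is *retractive* if it is continuous and all bonding maps $r^\beta_\alpha:K_\beta\to K_\alpha$ are retractions (equivalently, each $r^{\alpha+1}_\alpha$ is a retraction; the construction in (P0) below shows this).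

Section 1 gives a retractive sequence of length $\omega_1$. A sequence that is not continuous: let $K_n$ be a point for $n<\omega$ and let $K_\omega$ have two points. All maps are retractions, but $K_\omega$ is not the limit of the earlier spaces. If $\delta=\gamma+1$, the limit of the sequence is just $K_\gamma$.

**Definition (the class $\mathcal R$).** $\mathcal R$ is the smallest class of compact spaces that contains all metrizable compacta and is closed under limits of retractive inverse sequences.

Thus $[0,\omega_1]\in\mathcal R$. "Smallest" works as an induction principle: if a class contains the metrizable compacta and is closed under limits of retractive sequences, then it contains $\mathcal R$.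

The problem, from Wieslaw Kubiś, "Valdivia compact Abelian groups", arXiv:0706.3772 (2007), is whether $\mathcal R$ is stable under retractions: if $K\in\mathcal R$ and $f:K\to L$ is a retraction, must $L$ be in $\mathcal R$?

The answer is no. Let $\mathbf 0,\mathbf 1$ denote the constant functions on $\omega_1$. With the topology of pointwise convergence, put
$$W=\{g:\omega_1\to[0,1]: g\text{ nonincreasing}\},\qquad W_1=\{g\in W:g(0)=1\},$$
$$L=\{(g,t)\in W_1\times[0,1]: t=0\text{ or }g=\mathbf 1\}.$$
These are closed subspaces of $[0,1]^{\omega_1}$ and of $[0,1]^{\omega_1}\times[0,1]$, hence compact. Call a pair $(K,L)$ a *counterexample* if $K\in\mathcal R$, $L$ is a retract of $K$, and $L\notin\mathcal R$.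

**Theorem A.** There is $K\in\mathcal R$, the limit of a retractive sequence $\langle K_n\rangle_{n<\omega}$ in which each $K_n$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta, and a retraction $e:K\to L$. However, $L\notin\mathcal R$.

**Theorem B.**

1. The spaces $K,L$ have weight $\aleph_1$, the least possible weight for a counterexample. For every $\kappa\ge\aleph_1$ there is a counterexample $(K',L')$ with $L'$ of weight $\kappa$.
2. If $K$ is the limit of a single retractive sequence of metrizable compacta, then so is every retract of $K$. Hence the two iterated limits in Theorem A cannot be reduced to one. More generally, let $\kappa$ be regular uncountable, let $K=\varprojlim_{\alpha<\kappa}K_\alpha$ be a retractive limit with all $w(K_\alpha)<\kappa$, and let $L$ be a retract of $K$. Then $L$ is the limit of a retractive $\kappa$-sequence of retracts of $K_\alpha$'s. In particular, if all retracts of all $K_\alpha$ are in $\mathcal R$, then $L\in\mathcal R$.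

(In Theorem B(2), $L$ denotes an arbitrary retract.) We use the following textbook facts. A compact space is metrizable iff its weight is countable, and a compact space of weight $\lambda$ embeds in a product of $\lambda$ intervals. If $\kappa$ is regular uncountable and $\theta:\kappa\to\kappa$, then the limit ordinals $\xi<\kappa$ with $\theta(\gamma)<\xi$ for all $\gamma<\xi$ form a club (closed unbounded set), and two clubs in $\kappa$ intersect in a club.

## 3. Sections, projections and factorization of functions

Let $\langle X_\alpha,r^\beta_\alpha,\delta\rangle$ be retractive, $\delta$ a limit ordinal, $X=X_\delta$ its limit, and $r_\alpha=r^\delta_\alpha:X\to X_\alpha$.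

**(P0)** *Each $r_\alpha$ has a right inverse $j_\alpha$. So $r_\alpha$ is a surjection, hence a quotient map.*

Choose right inverses $i_\beta$ of $r^{\beta+1}_\beta$. Fix $\alpha$ and define $j^\beta:X_\alpha\to X_\beta$ for $\alpha\le\beta\le\delta$ by recursion, keeping
$$r^\beta_\xi j^\beta=j^\xi\qquad(\alpha\le\xi\le\beta).$$
Put $j^\alpha=\operatorname{id}$. Put $j^{\beta+1}=i_\beta j^\beta$; for $\xi\le\beta$ we get $r^{\beta+1}_\xi j^{\beta+1}=r^\beta_\xi r^{\beta+1}_\beta i_\beta j^\beta=r^\beta_\xi j^\beta=j^\xi$. If $\beta$ is a limit, the maps $j^\xi$ ($\alpha\le\xi<\beta$) are compatible by the induction hypothesis. Since $X_\beta$ is the limit of the earlier spaces, there is a unique continuous $j^\beta$ with $r^\beta_\xi j^\beta=j^\xi$ for these $\xi$. Put $j_\alpha=j^\delta$; then $r_\alpha j_\alpha=j^\alpha=\operatorname{id}$. A continuous surjection between compact Hausdorff spaces is a quotient map.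

The same recursion, stopped at $\beta<\delta$, gives a right inverse of $r^\beta_\alpha$ and uses only right inverses of the maps $r^{\gamma+1}_\gamma$. This is the equivalence in the definition.

From now on let $R_\alpha=j_\alpha r_\alpha:X\to X$.

**(P1)** *$R_\alpha$ is idempotent, $R_\alpha(X)=j_\alpha(X_\alpha)\cong X_\alpha$, and $R_\alpha(x)=R_\alpha(x')$ iff $r_\alpha(x)=r_\alpha(x')$.* All of this follows from $r_\alpha j_\alpha=\operatorname{id}$, which makes $j_\alpha$ injective.

**(P2)** *For $\beta\le\alpha$ we have $r_\beta R_\alpha=r_\beta$. Hence if $U\ni x$ is open, then $R_\alpha(x)\in U$ for all large $\alpha$.* Indeed $r_\beta R_\alpha=r^\alpha_\beta r_\alpha j_\alpha r_\alpha=r^\alpha_\beta r_\alpha=r_\beta$. The sets $r_\beta^{-1}(O)$ with $O\subset X_\beta$ open form a base of $X$. Take one with $x\in r_\beta^{-1}(O)\subset U$; for $\alpha\ge\beta$, $r_\beta(R_\alpha(x))=r_\beta(x)\in O$.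

**(P3)** *If $\operatorname{cf}\delta>\omega$, then each continuous $f:X\to\mathbb R$ factors as $f=f'r_\alpha$ for some $\alpha<\delta$ and some continuous $f'$.* The functions $h\,r_\beta$ with $h\in C(X_\beta)$, $\beta<\delta$, form an algebra that contains the constants and separates points. By Stone–Weierstrass, $f$ is a uniform limit of functions $h_kr_{\beta_k}$, $k<\omega$. Since $\operatorname{cf}\delta>\omega$, $\alpha=\sup_k\beta_k<\delta$. Each $h_kr_{\beta_k}$ is constant on the fibres of $r_\alpha$, so $f$ is too, and $f$ factors through the quotient map $r_\alpha$.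

**Cofinal subsequences.** If $(\alpha_\xi)_{\xi<\kappa}$, $\kappa=\operatorname{cf}\delta$, is increasing, continuous and cofinal in $\delta$, then $\langle X_{\alpha_\xi}\rangle_{\xi<\kappa}$ is again retractive with limit $X$: for a limit $\xi$, the ordinal $\alpha_\xi=\sup_{\eta<\xi}\alpha_\eta$ is a limit, and a limit over a cofinal set of indices is the same limit.

## 4. Retracts of a single limit, and where length $\omega$ interferes

What we did for $C\subset[0,\omega_1]$ is what anyone would try in general: find indices at which the idempotent $e$ descends to the pieces. For a single limit of uncountable length this works, and it proves Theorem B(2).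

**Proof of the general statement in Theorem B(2).** Let $K=\varprojlim_{\alpha<\kappa}K_\alpha$ with $w(K_\alpha)<\kappa$. Replacing $L$ by a homeomorphic copy, assume $L\subset K$ and let $e:K\to K$ be idempotent with image $L$.

**Step 1: a club of indices at which $e$ descends.** Let $\alpha<\kappa$. The space $K_\alpha$ embeds in a product of fewer than $\kappa$ intervals. By (P3), each coordinate of $r_\alpha e:K\to K_\alpha$ factors through some $r_\beta$, $\beta<\kappa$. There are fewer than $\kappa$ coordinates and $\kappa$ is regular, so there is $\theta(\alpha)<\kappa$ such that $r_\alpha e$ is constant on the fibres of $r_{\theta(\alpha)}$. Let $E$ be the club of limit ordinals $\alpha<\kappa$ with $\theta(\xi)<\alpha$ for all $\xi<\alpha$.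

Let $\alpha\in E$. For $\xi<\alpha$ the map $r_\xi e$ is constant on fibres of $r_{\theta(\xi)}$, hence on the smaller fibres of $r_\alpha$. By continuity of the sequence at $\alpha$, the point $r_\alpha e(x)$ is determined by the points $r_\xi e(x)$, $\xi<\alpha$. So $r_\alpha e$ is constant on fibres of the quotient map $r_\alpha$, and
$$r_\alpha e=h_\alpha r_\alpha\qquad\text{with } h_\alpha:K_\alpha\to K_\alpha\text{ continuous}.\tag{1}$$

**Step 2: the pieces are retracts.** We have $h_\alpha h_\alpha r_\alpha=h_\alpha r_\alpha e=r_\alpha ee=r_\alpha e=h_\alpha r_\alpha$, and $r_\alpha$ is onto, so $h_\alpha$ is idempotent. Hence $L_\alpha:=h_\alpha(K_\alpha)=h_\alpha r_\alpha(K)=r_\alpha e(K)=r_\alpha(L)$ is a retract of $K_\alpha$.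

**Step 3: the bonding maps between pieces are retractions.** Let $\alpha<\beta$ in $E$. By (1), $r^\beta_\alpha h_\beta r_\beta=r^\beta_\alpha r_\beta e=r_\alpha e=h_\alpha r_\alpha=h_\alpha r^\beta_\alpha r_\beta$, so $r^\beta_\alpha h_\beta=h_\alpha r^\beta_\alpha$. Therefore $r^\beta_\alpha$ maps $L_\beta$ into $L_\alpha$. If $j$ is a right inverse of $r^\beta_\alpha$ and $x\in L_\alpha$, then $h_\beta j(x)\in L_\beta$ and $r^\beta_\alpha h_\beta j(x)=h_\alpha r^\beta_\alpha j(x)=h_\alpha(x)=x$. So $h_\beta j\restriction L_\alpha$ is a right inverse of $r^\beta_\alpha\restriction L_\beta:L_\beta\to L_\alpha$.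

**Step 4: continuity, and the limit is $L$.** Let $\rho\in E$ be a limit point of $E$, and consider the natural map $L_\rho\to\varprojlim_{\alpha\in E\cap\rho}L_\alpha$. It is injective because $E\cap\rho$ is cofinal in $\rho$ and $\langle K_\alpha\rangle$ is continuous at $\rho$. Its image is compact. The image is also dense: a nonempty basic open set of the limit has the form "the $\alpha$-th term lies in $O$", it contains some thread, and the $\alpha$-th term of that thread is in $L_\alpha=r^\rho_\alpha(L_\rho)$, so some point of $L_\rho$ maps into the basic set. Thus the map is a homeomorphism. The same argument with $L$ in place of $L_\rho$ and $E$ in place of $E\cap\rho$ gives $L=\varprojlim_{\alpha\in E}L_\alpha$. Enumerate $E$ increasingly. As $E$ is a club in $\kappa$, the enumeration has length $\kappa$ and limit indices correspond to limit points of $E$, so this is a retractive $\kappa$-sequence of retracts of the $K_\alpha$. If all retracts of all $K_\alpha$ are in $\mathcal R$, then all $L_\alpha\in\mathcal R$, and $L\in\mathcal R$. $\square$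

**Single limits of metrizable compacta.** Let $K$ be the limit of a retractive sequence of metrizable compacta of length $\delta$. If $\delta$ is a successor or $\operatorname{cf}\delta=\omega$, then $K$ is metrizable, hence so is every retract of it, and a metrizable compactum is the limit of a sequence of length $1$. If $\operatorname{cf}\delta=\kappa>\omega$, pass to a continuous cofinal $\kappa$-sequence of indices and apply the general statement, since $w(K_\alpha)\le\omega<\kappa$. The resulting $L_\alpha\subset K_\alpha$ are metrizable. Finally, such a retract is in $\mathcal R$; so once we know that the space $L$ of Theorem A is not in $\mathcal R$, the space $K$ of Theorem A cannot be a single limit of this kind. $\square$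

**Where the argument stops.** Everything rested on (1), which came from (P3), and (P3) needs $\operatorname{cf}\delta>\omega$. At length $\omega$ there may be no index at all at which $e$ descends. Take $K_n=[0,1]\times2^n$ with the projections that forget the last coordinate, so $K=[0,1]\times 2^\omega$, with points $(s,x)$, $x=(x_1,x_2,\dots)$. Put $F(x)=\sum_{k\ge1}2^{-k}x_k$ and
$$e(s,x)=(F(x),x).$$
Then $e$ is an idempotent whose image is the graph of $F$, and $r_0e(s,x)=F(x)$. For every $n$ the points $(0,(0,0,\dots))$ and $(0,x)$, with $x_{n+1}=1$ and $x_k=0$ otherwise, have the same image under $r_n$ but different images under $r_0e$. So for no $n$ is $r_0e$ constant on the fibres of $r_n$. Here everything is metrizable and no harm is done. But if the $K_n$ are themselves nonmetrizable, a retract of $\varprojlim K_n$ is in general only *approximated* through the $K_n$. This suggests looking for a space that is not a retract of any good space, but whose identity map is a uniform limit of maps that factor through a good space. The space $L$ is of this kind.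

## 5. Two ways to truncate a nonincreasing function

In $L$ write
$$H=W_1\times\{0\},\qquad D=\{\mathbf 1\}\times[0,1],\qquad y=(\mathbf 1,0).$$
Then $L=H\cup D$ and $H\cap D=\{y\}$: an interval $D$ is glued to $H$ at the constant function $\mathbf 1$. The sets $D\setminus\{y\}=\{t>0\}$ and $H\setminus\{y\}=L\setminus D$ are open in $L$ and disjoint.

**Cutting off with zeros.** On $H$ consider $g\mapsto g\cdot1_{[0,\alpha)}$ for $1\le\alpha<\omega_1$. It is continuous, it sends nonincreasing functions to nonincreasing functions, and its image is metrizable, since only countably many coordinates are left. The proof of Proposition 1 below, applied to $W_1$, shows that these maps present $H$ as a retractive limit, so $H\in\mathcal R$. But this truncation does not act on $L$: it moves $(\mathbf 1,t)$ with $t>0$ to $(1_{[0,\alpha)},t)\notin L$. It would act well if the interval were glued at the function $\mathbf 0$, which it fixes. So let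
$$V=\{(g,t)\in W\times[0,1]:t=0\text{ or }g=\mathbf 0\},$$
again a compact space.

**Proposition 1.** For every finite discrete $F\ne\emptyset$ the space $V\times F$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta. In particular $V\times F\in\mathcal R$.

*Proof.* For $\alpha\le\omega_1$ let $V^\alpha=\{(g,t)\in V:g(\xi)=0\text{ for all }\xi\ge\alpha\}$, so $V^{\omega_1}=V$. For $\alpha<\omega_1$ it embeds in $[0,1]^\alpha\times[0,1]$, so it is metrizable. The maps $\varrho_\alpha(g,t)=(g\cdot1_{[0,\alpha)},t)$ are continuous, map $V$ to $V^\alpha$ (if $t>0$ then $g=\mathbf 0$, which is unchanged), are the identity on $V^\alpha$, and satisfy $\varrho_\alpha\varrho_\beta=\varrho_{\min(\alpha,\beta)}$. Take the bonding maps $\varrho_\alpha\restriction V^\beta:V^\beta\to V^\alpha$ for $\alpha\le\beta$; the inclusions are right inverses.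

For continuity, let $\rho\le\omega_1$ be a limit ordinal and let $(g_\alpha,t_\alpha)_{\alpha<\rho}$ be a thread. All $t_\alpha$ equal one number $t$, and $g_\alpha=g_\beta\cdot1_{[0,\alpha)}$ for $\alpha\le\beta$. A point $(g,t)\in V^\rho$ induces this thread iff $g\restriction\alpha=g_\alpha\restriction\alpha$ for all $\alpha<\rho$. These equations define $g$ on $[0,\rho)$ uniquely and consistently, and $g=0$ on $[\rho,\omega_1)$ is forced. The resulting $g$ is nonincreasing. If $t>0$ then all $g_\alpha=\mathbf 0$ and $g=\mathbf 0$. So $(g,t)\in V^\rho$, and the natural map from $V^\rho$ to the limit is a continuous bijection of compact spaces, a homeomorphism. Hence the sequence is continuous and its limit is $V$. Multiply everything by $F$. $\square$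

**Freezing.** For $L$ there is another natural truncation, one that does fix $\mathbf 1$: for $\gamma<\omega_1$ let
$$c_\gamma(g,t)=\big(g\circ\min(\cdot,\gamma),\,t\big).$$
It is continuous, maps $L$ into $L$, satisfies $c_\gamma c_{\gamma'}=c_{\min(\gamma,\gamma')}$, and has metrizable image $c_\gamma(L)$, as a point of the image is determined by $g\restriction[0,\gamma]$ and $t$. The trouble is at limits. For a limit ordinal $\rho<\omega_1$ the points $y$ and $(1_{[0,\rho)},0)$ are different elements of $c_\rho(L)$, but $c_\gamma$ sends both to $y$ for every $\gamma<\rho$. So the sequence is not continuous at $\rho$.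

One can try to repair this by inserting the true limit at stage $\rho$. It is the space $M_\rho$ of pairs $(g,t)$ with $g:[0,\rho)\to[0,1]$ nonincreasing, $g(0)=1$, and $t=0$ or $g\equiv1$. The next bonding map would then be the restriction $c_\rho(L)\to M_\rho$, and it would need a right inverse $s$. For $t>0$, the point $s(1,t)$ has second coordinate $t>0$, and the only such point of $L$ is $(\mathbf 1,t)$. Letting $t\to0$ we get $s(1,0)=y$. Now take $\eta_k\nearrow\rho$ and let $u_k=1_{[0,\eta_k)}$ as a function on $[0,\rho)$. Pointwise on $[0,\rho)$, $u_k\to1$. But $s(u_k,0)=(h_k,0)$ with $h_k(\rho)\le h_k(\eta_k)=u_k(\eta_k)=0$, while the first coordinate of $s(1,0)=y$ has the value $1$ at $\rho$. So $s$ is not continuous. There is no such $s$.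

This small computation is the heart of the proof that $L\notin\mathcal R$: the interval $D$ forces a section to fix $y$, and the functions that drop just before $\rho$ forbid it. Both ingredients are needed at the same point. In $V$ the gluing point $(\mathbf 0,0)$ is a $G_\delta$, since it is the set where $g(0)=0$ and $t=0$. In $L$ the gluing point $y$ is not a $G_\delta$, as Section 7 will show.

## 6. $L$ is a retract of a space in $\mathcal R$

The spaces $V$ and $L$ differ in where the interval is attached: at $\mathbf 0$ or at $\mathbf 1$. In $V$ the constant functions $s\mathbf 1$, $0\le s\le1$, join the two places. The plan is to map $L$ to $V$ by using a short initial part of $D$ to walk from $\mathbf 1$ down to $\mathbf 0$ along the constants, and to map $V$ to $L$ by collapsing the constants to $y$. The composition then moves points of $L$ only slightly.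

**Step 1: the maps between $L$ and $V$.** Let $b_n=4^{-n}$ and $a_n=\frac12 4^{-n}$ for $n<\omega$, so $b_{n+1}<a_n<b_n$.

- $\tau_n:[0,1]\to[0,1]$ is $0$ on $[0,a_n]$, linear from $0$ to $b_n$ on $[a_n,b_n]$, and the identity on $[b_n,1]$.
- $\lambda_n:[0,a_n]\to[0,1]$ is $1$ on $[0,b_{n+1}]$ and linear from $1$ to $0$ on $[b_{n+1},a_n]$.

Define
$$\psi:V\to L,\qquad \psi(g,0)=(g+1-g(0),0),\qquad\psi(\mathbf 0,t)=(\mathbf 1,t);$$
$$\varphi_n:L\to V,\qquad\varphi_n(g,0)=(g,0),\qquad\varphi_n(\mathbf 1,t)=\begin{cases}(\lambda_n(t)\mathbf 1,0),&t\le a_n,\\(\mathbf 0,\tau_n(t)),&t\ge a_n.\end{cases}$$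
The function $g+1-g(0)$ is nonincreasing, equals $1$ at $0$, and has values between $1-g(0)\ge0$ and $1$, so $\psi$ has values in $L$. Each map is given by continuous formulas on closed pieces, and the formulas agree on the overlaps: for $\psi$ at $(\mathbf 0,0)$ both give $y$; for $\varphi_n$ at $y$ both give $(\mathbf 1,0)$ because $\lambda_n(0)=1$; for $\varphi_n$ at $t=a_n$ both give $(\mathbf 0,0)$. So $\psi$ and $\varphi_n$ are well defined and continuous.

**Step 2: the compositions $T_n=\psi\varphi_n:L\to L$ approach the identity.** If $g\in W_1$, then $g(0)=1$ and $T_n(g,0)=\psi(g,0)=(g,0)$. If $t\le a_n$, then $T_n(\mathbf 1,t)=\psi(s\mathbf 1,0)=(s\mathbf 1+1-s,0)=(\mathbf 1,0)$ with $s=\lambda_n(t)$, and $\tau_n(t)=0$. If $t\ge a_n$, then $T_n(\mathbf 1,t)=\psi(\mathbf 0,\tau_n(t))=(\mathbf 1,\tau_n(t))$. Altogether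
$$T_n(g,0)=(g,0),\qquad T_n(\mathbf 1,t)=(\mathbf 1,\tau_n(t)).\tag{2}$$
So $T_n$ does not change the first coordinate. It changes the second by at most $4^{-n}$, since $\tau_n$ is the identity on $[b_n,1]$ and maps $[0,b_n]$ into itself.

**Step 3: compatibility.** We claim
$$\varphi_nT_{n+1}=\varphi_n.\tag{3}$$
On $H$ this is clear, because $T_{n+1}$ is the identity there. If $t\ge b_{n+1}$, then $T_{n+1}$ fixes $(\mathbf 1,t)$. If $t\le b_{n+1}$, then also $\tau_{n+1}(t)\le b_{n+1}$, and $\varphi_n$ sends both $(\mathbf 1,t)$ and $(\mathbf 1,\tau_{n+1}(t))$ to $(\mathbf 1,0)$, because $\lambda_n=1$ on $[0,b_{n+1}]$. (This is why $\lambda_n$ waits until $b_{n+1}$ before it starts to descend.)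

**Step 4: the space $K$.** By (3), $\varphi_n\psi\varphi_{n+1}=\varphi_n$, so every $x\in L$ gives a thread $(\varphi_n(x))_n$ of the sequence of copies of $V$ with bonding maps $\varphi_n\psi:V\to V$. These bonding maps are not retractions, since they are not even onto: the image of $\varphi_n$ consists of points $(g,0)$ with $g(0)=1$, points $(s\mathbf 1,0)$ and points $(\mathbf 0,t)$, so it misses $(\frac12 1_{\{0\}},0)\in V$. The cure is to keep all earlier copies. Let
$$K_n=V\times\{0,\dots,n\},$$
and let $r_n:K_{n+1}\to K_n$ be the identity on $K_n$ and
$$r_n(v,n+1)=(\varphi_n\psi(v),n).$$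
This is a retraction; the inclusion $K_n\subset K_{n+1}$ is a right inverse. By Proposition 1 each $K_n$ is the limit of a retractive $\omega_1$-sequence of metrizable compacta. A sequence of length $\omega$ has no limit index below its length, so it is trivially continuous. Hence $K=\varprojlim K_n\in\mathcal R$.

**Step 5: embedding $L$ in $K$.** Let $i(x)=\big((\varphi_n(x),n)\big)_{n<\omega}$ for $x\in L$. It is a thread: $r_n(\varphi_{n+1}(x),n+1)=(\varphi_n\psi\varphi_{n+1}(x),n)=(\varphi_nT_{n+1}(x),n)=(\varphi_n(x),n)$ by (3). So $i:L\to K$ is a continuous map.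

**Step 6: the retraction.** Define continuous maps $e_n:K\to L$ by $e_n\big((x_k)_k\big)=\psi(v)$, where $x_n=(v,m)$. We compare $e_n$ and $e_{n+1}$ at a thread. If $x_{n+1}=(v,m)$ with $m\le n$, then $x_n=x_{n+1}$ and $e_n=e_{n+1}$ there. If $x_{n+1}=(v,n+1)$, then $x_n=(\varphi_n\psi(v),n)$ and $e_n=\psi\varphi_n\psi(v)=T_n(\psi(v))=T_n(e_{n+1})$ there. In both cases, by Step 2, $e_n$ and $e_{n+1}$ have the same first coordinate, and their second coordinates differ by at most $4^{-n}$. So the first coordinate does not depend on $n$, and the second coordinates converge uniformly. Hence $(e_n)$ converges to a continuous map $e$, with values in $L$ since $L$ is closed. Finally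
$$e(i(x))=\lim_n\psi\varphi_n(x)=\lim_nT_n(x)=x\qquad(x\in L).$$
Thus $e:K\to L$ is a retraction with right inverse $i$. This proves the positive half of Theorem A. $\square$

## 7. Bad sets: why $L\notin\mathcal R$

To show that $L$ is not in the smallest class, we look for a class $\mathfrak B\ni L$ of nonmetrizable spaces such that whenever the limit of a retractive sequence lies in $\mathfrak B$, some term already does. Nothing is known in advance about the terms; they need not be metrizable and have nothing to do with coordinates. But by (P1) every term is homeomorphic to a subset of the limit, so we may look for $\mathfrak B$ among subsets of $L$.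

For $\xi<\omega_1$ let $\pi_\xi(g,t)=(g\restriction\xi,t)$, a continuous map on $L$ into the metrizable space $[0,1]^\xi\times[0,1]$, and for $\gamma<\omega_1$ let $f_\gamma(g,t)=g(\gamma)$. For a closed $X\subset L$ with $y\in X$ put
$$P_\xi=P_\xi(X)=\{x\in X:\pi_\xi(x)=\pi_\xi(y)\}=\{(g,0)\in X:g\restriction\xi=1\}.$$
These sets decrease as $\xi$ grows, lie in $H$, and are $G_\delta$ in $X$, as preimages of a point of a metrizable space.

**Lemma 2.** If $Z\ni y$ is $G_\delta$ in $X$, then $P_\mu\subset Z$ for some $\mu<\omega_1$. Consequently $\{y\}$ is $G_\delta$ in $X$ iff $P_\mu=\{y\}$ for some $\mu<\omega_1$.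

*Proof.* Let $Z=\bigcap_kU_k$ with $U_k$ open in $X$. Each $U_k$ contains a basic neighborhood of $y$ in $X$, which depends on $t$ and on finitely many coordinates $\gamma$. If $\mu_k$ is larger than all these $\gamma$, then $P_{\mu_k}\subset U_k$. Let $\mu=\sup_k\mu_k<\omega_1$; then $P_\mu\subset Z$. For the second sentence apply this to $Z=\{y\}$, and recall that each $P_\mu$ is $G_\delta$. $\square$

**Definition (bad sets).** A closed set $X\subset L$ is *bad* if $X$ is connected, $X\cap(D\setminus\{y\})\ne\emptyset$, $y\in X$, and $\{y\}$ is not $G_\delta$ in $X$. Let $\mathfrak B$ be the class of spaces homeomorphic to bad subsets of $L$.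

The whole of $L$ is bad. It is connected, because $H$ is convex, $D$ is an interval, and they share $y$; and $(1_{[0,\xi+1)},0)\in P_\xi(L)\setminus\{y\}$ for every $\xi<\omega_1$, so $\{y\}$ is not $G_\delta$ by Lemma 2. Neither $H$ nor $c_\gamma(L)$ is a bad set: $H$ does not meet $D\setminus\{y\}$, and $c_\gamma(L)$ is metrizable, so all its points are $G_\delta$. By the same reason every space in $\mathfrak B$ is nonmetrizable.

**Proposition 3.** If $X\in\mathfrak B$ is the limit of a retractive sequence $\langle X_\alpha,r^\beta_\alpha,\delta\rangle$, then $X_\alpha\in\mathfrak B$ for some $\alpha<\delta$.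

**Proposition 3 implies $L\notin\mathcal R$.** The class $\mathcal R\setminus\mathfrak B$ contains all metrizable compacta. It is closed under limits of retractive sequences: such a limit is in $\mathcal R$, and if it were in $\mathfrak B$, then so would be some term. By minimality $\mathcal R\setminus\mathfrak B=\mathcal R$. Since $L\in\mathfrak B$, $L\notin\mathcal R$, and this completes Theorem A.

**Proof of Proposition 3.** We may assume that $X$ itself is a bad subset of $L$. If $\delta=\gamma+1$, then $X\cong X_\gamma$ and we are done. So let $\delta$ be a limit ordinal, and use $r_\alpha$, $j_\alpha$, $R_\alpha=j_\alpha r_\alpha$ from Section 3.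

**Step 1: what it means that a term is not in $\mathfrak B$.** Each $R_\alpha(X)\cong X_\alpha$ is a closed connected subset of $X\subset L$. Put
$$Z_\alpha=\{x\in X:r_\alpha(x)=r_\alpha(y)\}.$$
These sets decrease in $\alpha$. If $R_\alpha(y)=y$, then $Z_\alpha=\{x\in X:R_\alpha(x)=y\}=R_\alpha^{-1}(y)$ by (P1). We claim:
$$\text{if }R_\alpha(y)=y,\ R_\alpha(X)\text{ meets }D\setminus\{y\}\text{ and }X_\alpha\notin\mathfrak B,\text{ then }Z_\alpha\text{ is }G_\delta\text{ in }X.\tag{4}$$
Indeed $R_\alpha(X)$ is closed, connected, contains $y=R_\alpha(y)$ and meets $D\setminus\{y\}$, but is not bad. So $\{y\}$ is $G_\delta$ in $R_\alpha(X)$, and its preimage $Z_\alpha$ under $R_\alpha$ is $G_\delta$ in $X$.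

**Step 2: the case $\operatorname{cf}\delta=\omega$.** Here connectedness forces $R_\alpha(y)=y$. Let $(\alpha_n)$ be increasing and cofinal in $\delta$. Pick $p\in X\cap(D\setminus\{y\})$ and $q\in X\cap(H\setminus\{y\})$; the latter exists, since otherwise $X\subset D$ would be metrizable. By (P2) there is $n_0$ such that for $n\ge n_0$ we have $R_{\alpha_n}(p)\in D\setminus\{y\}$ and $R_{\alpha_n}(q)\in H\setminus\{y\}$. The connected set $R_{\alpha_n}(X)$ meets both of the disjoint open sets $D\setminus\{y\}$ and $H\setminus\{y\}$, whose union is $L\setminus\{y\}$. So $y\in R_{\alpha_n}(X)$, that is, $R_{\alpha_n}(y)=y$ by idempotence. If no $X_{\alpha_n}$ were in $\mathfrak B$, then by (4) all $Z_{\alpha_n}$, $n\ge n_0$, would be $G_\delta$ in $X$, and so would their intersection. But $\bigcap_{n\ge n_0}Z_{\alpha_n}=\{y\}$, because the maps $r_{\alpha_n}$ together separate the points of $X$. This contradicts that $X$ is bad.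

**Step 3: the case $\operatorname{cf}\delta>\omega_1$.** Here the sequence must stabilize. The $\aleph_1$ functions $f_\gamma\restriction X$ ($\gamma<\omega_1$) and $(g,t)\mapsto t$ separate the points of $X$. By (P3) each factors through some $r_\alpha$, and the supremum of these $\aleph_1$ indices is less than $\delta$. So all of them factor through one $r_\alpha$, $\alpha<\delta$. Then $r_\alpha$ is injective, and $X_\alpha\cong X\in\mathfrak B$.

**The case $\operatorname{cf}\delta=\omega_1$.** Passing to a continuous cofinal sequence of indices, we may assume $\delta=\omega_1$. Suppose, toward a contradiction, that no $X_\xi$ is in $\mathfrak B$. We repeat the computation made for freezing in Section 5; first the unknown sequence has to be aligned with the coordinates.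

**Step 4: aligning the sequence with the coordinates.** By (P3) choose $\theta(\gamma),\theta^*<\omega_1$ such that $f_\gamma\restriction X$ factors through $r_{\theta(\gamma)}$ and the $t$-coordinate factors through $r_{\theta^*}$. Let $E_0$ be the club of limit ordinals $\xi>\theta^*$ with $\theta(\gamma)<\xi$ for all $\gamma<\xi$. If $\xi\in E_0$, then every coordinate of $\pi_\xi\restriction X$ factors through some $r_\zeta$ with $\zeta<\xi$, and $r_\zeta R_\xi=r_\zeta$ by (P2). Hence
$$\pi_\xi R_\xi=\pi_\xi\restriction X\qquad(\xi\in E_0).\tag{5}$$

**Step 5: the interval forces $R_\xi(y)=y$.** Let $(\mathbf 1,t_0)\in X$ with $t_0>0$. Then $(\mathbf 1,t)\in X$ for all $0\le t\le t_0$. For $t=0$ this is $y\in X$. If it failed for some $t$ with $0<t<t_0$, then $\{(\mathbf 1,s)\in X:s>t\}$ would be open in $X$ (it is the set where the second coordinate is $>t$) and closed in $X$ (it is the set where the second coordinate is $\ge t$). It contains $(\mathbf 1,t_0)$ and not $y$, so $X$ would not be connected.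

Let $\xi\in E_0$ and $0<t\le t_0$. By (5), $R_\xi(\mathbf 1,t)$ is a point of $L$ with second coordinate $t>0$, so $R_\xi(\mathbf 1,t)=(\mathbf 1,t)$. Letting $t\to0$ we get $R_\xi(y)=y$. Also $R_\xi(X)$ contains $(\mathbf 1,t_0)\in D\setminus\{y\}$. So (4) says that $Z_\xi$ is $G_\delta$ in $X$ for every $\xi\in E_0$.

**Step 6: each $Z_\zeta$ contains some $P_\mu$.** Given $\zeta<\omega_1$, choose $\xi\in E_0$ with $\xi\ge\zeta$. By Lemma 2 there is $\mu(\zeta)<\omega_1$ with
$$P_{\mu(\zeta)}\subset Z_\xi\subset Z_\zeta.\tag{6}$$

**Step 7: functions in $X$ that drop late by a fixed amount.** Since $\{y\}$ is not $G_\delta$ in $X$, each $P_\eta$ contains some $(g,0)\ne y$. So $g\restriction\eta=1$ and $g(\gamma)\le1-\frac1k$ for some $\gamma<\omega_1$ and $k\ge1$. Some single $k$ serves uncountably many $\eta$, hence an unbounded set of $\eta$; as the sets $P_\eta$ decrease, it serves all $\eta$. Put $c=1-\frac1k<1$. So for every $\eta<\omega_1$ we can fix $(g_\eta,0)\in X$ and $J(\eta)<\omega_1$ with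
$$g_\eta\restriction\eta=1,\qquad g_\eta(J(\eta))\le c.\tag{7}$$
These play the role of $1_{[0,\eta)}$ in Section 5.

**Step 8: a stage $\xi$ that sees everything, and the contradiction.** Choose $\xi\in E_0$ with $\mu(\zeta)<\xi$ and $J(\zeta)<\xi$ for all $\zeta<\xi$; such $\xi$ form a club. For $\zeta<\xi$ we have $P_\xi\subset P_{\mu(\zeta)}\subset Z_\zeta$ by (6). Since $\xi$ is a limit and the sequence is continuous at $\xi$, the point $r_\xi(x)$ is determined by the points $r_\zeta(x)$, $\zeta<\xi$. Hence
$$P_\xi\subset\bigcap_{\zeta<\xi}Z_\zeta=Z_\xi.\tag{8}$$
Let $\eta_k\nearrow\xi$ and let $v\in X$ be a cluster point of the sequence $(g_{\eta_k},0)$. For each $\gamma<\xi$ we have $g_{\eta_k}(\gamma)=1$ for all large $k$, so $v\in P_\xi$. By (8), $v\in Z_\xi$, and since $R_\xi(y)=y$ by Step 5,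
$$R_\xi(v)=R_\xi(y)=y.$$
On the other hand, (5) gives $R_\xi(g_{\eta_k},0)=(h_k,0)$ with $h_k\restriction\xi=g_{\eta_k}\restriction\xi$. Since $J(\eta_k)<\xi$ and $h_k$ is nonincreasing, (7) gives
$$h_k(\xi)\le h_k(J(\eta_k))=g_{\eta_k}(J(\eta_k))\le c.$$
By continuity of $R_\xi$, the point $R_\xi(v)$ is a cluster point of $(h_k,0)$, so $f_\xi(R_\xi(v))\le c<1=f_\xi(y)$. This contradicts $R_\xi(v)=y$. $\square$

The two halves use $\xi$ differently. By (8) the map $R_\xi$ cannot tell $v$ from $y$, because the coordinates below $\xi$ agree. But its values have a $\xi$-th coordinate, and monotonicity pushes that coordinate down to $c$ along the sequence.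

## 8. Weights: $\aleph_1$ is least, and every larger weight occurs

It remains to prove Theorem B(1).

**Step 1: the weights of $K$ and $L$.** The space $V$ embeds in $[0,1]^{\omega_1}\times[0,1]$, and $K$ embeds in $\prod_n K_n$ with $K_n=V\times\{0,\dots,n\}$, so $K$ embeds in a product of $\aleph_1$ intervals. So does $L$, and $L$ is nonmetrizable. As $L$ embeds in $K$, both have weight $\aleph_1$. Conversely, let $(K^*,L^*)$ be any counterexample. Compacta of countable weight are metrizable and lie in $\mathcal R$, so $w(L^*)\ge\aleph_1$. Since $L^*$ embeds in $K^*$, also $w(K^*)\ge\aleph_1$. So $\aleph_1$ is the least possible weight for both spaces.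

Now let $\kappa\ge\aleph_1$ be a cardinal and put
$$L'=L\oplus2^\kappa,\qquad K'=K\oplus2^\kappa.$$
Then $e\oplus\operatorname{id}$ is a retraction $K'\to L'$, and $w(L')=\kappa$.

**Step 2: $M\oplus2^\alpha\in\mathcal R$ for every metrizable compact $M$ and every ordinal $\alpha$.** This is by induction on $\alpha$. For countable $\alpha$ the space is metrizable. For an uncountable limit ordinal $\alpha$ use the sequence $\langle M\oplus2^\beta\rangle_{\beta<\alpha}$ with the identity on $M$ and the restriction maps $2^{\beta'}\to2^\beta$ ($\beta\le\beta'$). They are retractions, with right inverses that extend by zeros. A thread stays in $M$ or stays in the powers of $2$, so the sequence is continuous and its limit is $M\oplus2^\alpha$. For a successor $\alpha=\beta+1\ge\omega_1$ the ordinal $\beta$ is infinite, so $2^\alpha\cong2^\beta$ and the case $\beta$ applies.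

**Step 3: $K'\in\mathcal R$.** With $V^\alpha$ from Proposition 1,
$$K_n\oplus2^\kappa=\varprojlim_{\alpha<\omega_1}\big((V^\alpha\times\{0,\dots,n\})\oplus2^\kappa\big),$$
a retractive limit with the identity on $2^\kappa$. Its terms are in $\mathcal R$ by Step 2. So $K_n\oplus2^\kappa\in\mathcal R$, and $K'=\varprojlim_n(K_n\oplus2^\kappa)\in\mathcal R$ with the bonding maps $r_n\oplus\operatorname{id}$.

**Step 4: $L'\notin\mathcal R$.** The space $L'$ is not connected, so we enlarge the class. Let $\mathfrak B^+$ be the class of compact spaces that have a clopen subset in $\mathfrak B$. Such spaces are nonmetrizable, and $L'\in\mathfrak B^+$. We show that if $X=\varprojlim_{\alpha<\delta}X_\alpha$ is a retractive limit in $\mathfrak B^+$, then some term is in $\mathfrak B^+$. For successor $\delta$ this is trivial; let $\delta$ be a limit ordinal, and let $Y\subset X$ be clopen with $Y\in\mathfrak B$.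

The open set $Y$ is a union of basic sets $r_\beta^{-1}(O)$. By compactness finitely many suffice, and with $\alpha$ the largest of their indices, $Y=r_\alpha^{-1}(Y_\alpha)$ for an open $Y_\alpha\subset X_\alpha$. As $r_\alpha$ is onto, $Y_\alpha=r_\alpha(Y)$ is compact, so $Y_\alpha$ is clopen. For $\alpha\le\beta<\delta$ put $Y_\beta=(r^\beta_\alpha)^{-1}(Y_\alpha)$, a clopen subset of $X_\beta$. Since the $Y_\beta$ are full preimages of $Y_\alpha$, a thread of the tail $\langle X_\beta\rangle_{\alpha\le\beta}$ lies in the $Y_\beta$ as soon as its $\alpha$-th term is in $Y_\alpha$. Hence the sequence $\langle Y_\beta\rangle_{\alpha\le\beta<\delta}$ is continuous with limit $Y$. For $\alpha\le\beta\le\gamma<\delta$ we have $Y_\gamma=(r^\gamma_\beta)^{-1}(Y_\beta)$, so a right inverse of $r^\gamma_\beta$ maps $Y_\beta$ into $Y_\gamma$, and $r^\gamma_\beta\restriction Y_\gamma:Y_\gamma\to Y_\beta$ is a retraction. After reindexing from $0$, Proposition 3 applies to $Y\in\mathfrak B$ and gives some $Y_\beta\in\mathfrak B$. So $X_\beta\in\mathfrak B^+$.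

As before, $\mathcal R\setminus\mathfrak B^+$ contains the metrizable compacta and is closed under limits of retractive sequences, so $\mathcal R\cap\mathfrak B^+=\emptyset$ and $L'\notin\mathcal R$. Thus $(K',L')$ is a counterexample with $w(L')=\kappa$. $\square$
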